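# Maximal chains of Souslin algebras after adding Cohen subsets of $\omega_1$

## Cohen subsets of $\omega_1$ destroy chain homogeneity

**Theorem 1.** Let $V\models\mathsf{ZFC}+\mathsf{CH}$, let $\kappa\ge\omega_2$ be a cardinal, and let $G$ be generic over $V$ for $P=\mathrm{Add}(\omega_1,\kappa)$, the set of countable partial functions $\kappa\times\omega_1\to 2$ ordered by reverse inclusion. In $V[G]$, $\diamondsuit(E)$ holds for all stationary $E\subseteq\omega_1$, and there is no chain homogeneous Souslin algebra. If $V=L$ and $\kappa=\omega_2$, then also $\mathsf{GCH}$ holds in $V[G]$.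

Here is what the words mean. A *Souslin algebra* is a non-trivial ($0\ne1$), atomless, complete Boolean algebra that satisfies the countable chain condition (ccc) and is $(\omega,\infty)$-distributive. A *chain* in a Boolean algebra is a subset linearly ordered by the Boolean order, and a *maximal chain* is a chain that is maximal under inclusion. A Souslin algebra is *chain homogeneous* if all of its maximal chains are pairwise isomorphic as total orders. For stationary $E\subseteq\omega_1$, the principle $\diamondsuit(E)$ says that there are sets $S_\alpha\subseteq\alpha$ ($\alpha\in E$) such that for every $X\subseteq\omega_1$ the set $\{\alpha\in E:X\cap\alpha=S_\alpha\}$ is stationary; $\diamondsuit$ is $\diamondsuit(\omega_1)$.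

It is known that the stronger principle $\diamondsuit^+$ implies that a chain homogeneous Souslin algebra exists. The question, taken from Gido Scharfenberger-Fabian, "Chain homogeneous Souslin algebras", arXiv:1005.4948 (2010), is whether $\diamondsuit$ is enough. Theorem 1 answers it.

**Corollary.** If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}+\mathsf{GCH}+{}$"$\diamondsuit(E)$ for every stationary $E\subseteq\omega_1$"${}+{}$"there is no chain homogeneous Souslin algebra". In particular $\mathsf{ZFC}+\diamondsuit$ does not prove that there is a chain homogeneous Souslin algebra. Since $\diamondsuit^+$ holds in $L$ and implies existence, the existence of such an algebra is independent of $\mathsf{ZFC}+\diamondsuit$.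

*Proof from Theorem 1.* $\mathrm{Con}(\mathsf{ZFC})$ implies $\mathrm{Con}(\mathsf{ZFC}+V=L)$. Force over $L$ with $\mathrm{Add}(\omega_1,\omega_2)$ and apply the usual argument that turns a forcing extension into a relative consistency proof. $\square$

No large cardinals are used. Three more theorems belong to the same circle of ideas. The first isolates what the proof needs from the model.

**Theorem 2 (criterion).** Let $W\models\mathsf{ZFC}+\mathsf{CH}$ satisfy

(†) for every $x\subseteq\omega_1$ in $W$ there is a transitive model $N\subseteq W$ of $\mathsf{ZFC}$ with $x\in N$, $\mathcal P(\omega_1)^W\not\subseteq N$, and $W=N[H]$, where $H$ is $Q$-generic over $N$ for some $Q\in N$ that is $\sigma$-closed in $N$.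

Then $W$ contains no chain homogeneous Souslin algebra.

**Theorem 3.** If in Theorem 1 also $\kappa^{\omega_1}=\kappa$ in $V$, then in $V[G]$ every Souslin algebra has a family $(K_\xi)$ of $2^{\omega_1}=\kappa$ maximal chains with the following property. If $h$ is an isomorphism of a nondegenerate closed interval of $K_\xi$ onto a nondegenerate closed interval of $K_\eta$, then $\xi=\eta$ and $h$ is the identity. In particular, the $K_\xi$ are rigid and pairwise non-isomorphic, even on intervals.

**Theorem 4 (in ZFC).** If $2^\omega<2^{\omega_1}$ and there is a chain homogeneous Souslin algebra $\mathbb B$, then there are a Souslin tree $T$ and a complete subalgebra $\mathbb C$ of $\mathbb B$ with $T$ dense in $\mathbb C$, such that forcing with $\mathbb C$ makes $T$ a Kurepa tree. More generally (without the hypothesis $2^\omega<2^{\omega_1}$), if $\lambda$ is an infinite cardinal with $\lambda^\omega<2^{\omega_1}$, then $\mathbb C$ forces that $T$ has more than $\lambda$ cofinal branches.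

Recall that an $\omega_1$-tree is a tree of height $\omega_1$ with countable levels. A Souslin tree is a tree of height $\omega_1$ with no uncountable chain and no uncountable antichain; a Kurepa tree is an $\omega_1$-tree with at least $\omega_2$ cofinal branches.

## Souslin algebras and their maximal chains

A *partition* of a Boolean algebra is a maximal antichain of nonzero elements; in a complete algebra this means that its elements are nonzero, pairwise disjoint, and have join $1$. For a chain $K$ and $a<b$ in $K$, write $K[a,b]=\{k\in K:a\le k\le b\}$. We use the standard equivalents of $(\omega,\infty)$-distributivity for a complete Boolean algebra (Jech, *Set Theory*, 3rd ed., Lemma 7.16 and Thm 15.6):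

- the law $\bigwedge_n\bigvee_i a_{n,i}=\bigvee_f\bigwedge_n a_{n,f(n)}$, with $f$ ranging over functions from $\omega$ to the index set;
- any countably many partitions have a common refinement;
- forcing with the algebra adds no new $\omega$-sequences of ground model elements.

Two algebras show what chain homogeneity asks for. Each has all the properties of a Souslin algebra except one.

*Example: $\mathcal P(\omega)$.* It is complete, ccc and distributive (if a point lies in every $\bigcup_i a_{n,i}$, choose $f(n)$ with the point in $a_{n,f(n)}$), but it has atoms. A linear order on $\omega$ gives the chain of its initial segments. For the usual order this is $\{0,1,2,\dots\}\cup\{\omega\}$, of type $\omega+1$; it is maximal, because a set comparable with every $n$ is some $n$ or $\omega$. Taking complements gives a maximal chain of the reversed type, with infinite descending sequences. The two are not isomorphic, since only the first is well-ordered. So $\mathcal P(\omega)$ has non-isomorphic maximal chains. Keep the mechanism in mind: *linear orders on a partition give chains*.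

*Example: the measure algebra of $[0,1]$.* It is complete, ccc and atomless. It is not distributive: let $a_{n,i}$ be the class of the points whose $n$-th binary digit is $i$. Then $a_{n,0}\vee a_{n,1}=1$ for all $n$, but each $\bigwedge_na_{n,f(n)}$ has measure $0$. Here all maximal chains are isomorphic to $[0,1]$. Indeed, parts (a) and (b) of Lemma 1 below use only completeness, ccc and atomlessness, so a maximal chain $K$ is closed under joins and meets, contains $0,1$ and is densely ordered. The measure $\mu$ is strictly increasing on $K$. For nonempty $Y\subseteq K$ take a countable subset with the same join; the maxima of its first $n$ elements increase to $\bigvee Y$, so $\mu(\bigvee Y)=\sup\mu[Y]$; dually for meets. Hence $\mu[K]$ is a closed subset of $[0,1]$ containing $0$ and $1$. An open interval missing from it, with end points in it, would be a jump of $K$. So $\mu[K]=[0,1]$. A Souslin algebra has no such measuring stick.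

**Lemma 1.** Let $\mathbb B$ be a Souslin algebra.

(a) Every $Y\subseteq\mathbb B$ has a countable $Y_0\subseteq Y$ with $\bigvee Y_0=\bigvee Y$; dually for meets.

(b) A maximal chain $K$ contains $0,1$, is closed under arbitrary joins and meets of $\mathbb B$, and is densely ordered.

(c) Conversely, a chain with the properties in (b) is a maximal chain of $\mathbb B$.

(d) If $U$ is $\mathbb B$-generic over $V$, and $(b_i)_{i\in I}\in V$ has all $b_i\in U$, then $\bigwedge_ib_i\in U$.

*Proof.* (a) Take a maximal antichain among the nonzero elements that lie below some member of $Y$. It is countable by ccc and has join $\bigvee Y$. For each of its elements choose one member of $Y$ above it. For meets, take complements.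

(b) Let $Y\subseteq K$. Each $k\in K$ is either $\ge$ all of $Y$, hence $\ge\bigvee Y$, or $\le$ some $y\in Y$, hence $\le\bigvee Y$. So $K\cup\{\bigvee Y\}$ is a chain, and $\bigvee Y\in K$ by maximality; dually for meets. With $Y=\emptyset$ this gives $0,1\in K$. If $a<b$ in $K$ had nothing of $K$ between them, choose $0<c<b-a$, which exists since $\mathbb B$ is atomless. Then $a<a\vee c<b$, and every $k\in K$ is $\le a$ or $\ge b$. So $a\vee c$ is comparable with all of $K$ but not in $K$, a contradiction.

(c) Let $e\in\mathbb B$ be comparable with all of $K$. Put $a=\bigvee\{k\in K:k\le e\}$ and $b=\bigwedge\{k\in K:k\ge e\}$. Then $a,b\in K$ and $a\le e\le b$. If $a<b$, some $k\in K$ has $a<k<b$; but $k\le e$ implies $k\le a$, and $k\ge e$ implies $k\ge b$. So $a=b$ and $e=a\in K$.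

(d) The set $\{p\neq 0:p\le\bigwedge_ib_i\text{ or }p\wedge b_i=0\text{ for some }i\}$ is in $V$ and dense: if $q\not\le\bigwedge_ib_i$, then $q-b_i\ne0$ for some $i$. So $U$ contains some $p$ in it. As $p$ and all $b_i$ are in $U$, the second alternative is impossible, so $p\le\bigwedge_ib_i$. $\square$

## A Souslin tree inside the algebra, and a maximal chain for each $X:T\to2$

Fix a Souslin algebra $\mathbb B$. This section builds many maximal chains, each of which remembers a function with domain of size $\omega_1$.

**The tree.** Define partitions $T_\alpha$ ($\alpha<\omega_1$) of $\mathbb B$. Let $T_0=\{1\}$. Let $T_{\alpha+1}$ arise by splitting each $t\in T_\alpha$ into two disjoint nonzero elements $t^0,t^1$ with $t=t^0\vee t^1$. For limit $\lambda$, let $T_\lambda$ consist of all nonzero $\bigwedge_{\alpha<\lambda}t_\alpha$ with $t_\alpha\in T_\alpha$.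

*$T_\lambda$ is a partition.* Two such meets coming from different sequences are disjoint, because they differ at some level. Let $q\ne0$. Since $\lambda$ is countable, the $T_\alpha$ ($\alpha<\lambda$) have a common refinement; some element $p$ of it meets $q$, and $p$ lies below one $t_\alpha\in T_\alpha$ for each $\alpha$. So $0\ne p\le\bigwedge_\alpha t_\alpha\in T_\lambda$, and $q$ meets this element.

Later levels refine earlier ones, and strictly: every $t\in T_\alpha$ splits at the next level. All $T_\alpha$ are countable by ccc. Let $T=\bigcup_\alpha T_\alpha$ with the reversed Boolean order. In these notes "below" and $\le$ always refer to the Boolean order, so nodes of later levels are smaller. An element of $T_\alpha$ lies below exactly one element of each $T_\beta$, $\beta\le\alpha$, so $T$ is a tree of height $\omega_1$ with levels $T_\alpha$. Incomparable nodes are disjoint, so an uncountable antichain of the tree would be one of $\mathbb B$. An uncountable chain would yield a cofinal branch $(t_\alpha)$, and then $\{t_\alpha-t_{\alpha+1}\}$ would be an uncountable antichain of $\mathbb B$. So $T$ is a Souslin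 tree.

**The subalgebra.** Put $\mathbb C_\alpha=\{\bigvee I:I\subseteq T_\alpha\}$ and $\mathbb C=\bigcup_\alpha\mathbb C_\alpha$. Since $T_\alpha$ is a partition, $I\mapsto\bigvee I$ is an injective map $\mathcal P(T_\alpha)\to\mathbb B$ that preserves all joins, complements, and hence all meets. The $\mathbb C_\alpha$ are increasing complete subalgebras. Given $Y\subseteq\mathbb C$, Lemma 1(a) gives a countable $Y_0\subseteq Y$ with the same join; $Y_0\subseteq\mathbb C_\beta$ for some $\beta<\omega_1$, so the join is in $\mathbb C_\beta$. Hence $\mathbb C$ is a complete subalgebra of $\mathbb B$, and $T$ is dense in it. It is atomless because nodes split; ccc and the distributive law are inherited from $\mathbb B$. So $\mathbb C$ is a Souslin algebra, and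
$$|\mathbb C|\le\omega_1\cdot2^\omega=2^\omega.\tag{1}$$
For $r\in T$ let $T(r)=\{t\in T:t\le r\}$. It meets all levels from that of $r$ on, so it is uncountable.

**The orders $<_X$.** Let $X:T\to2$; think of $X(u)$ as naming the son of $u$ that comes first. Let $s\ne t$ be in $T_\alpha$, and let $\beta\leq\alpha$ be least such that $s,t$ lie below different elements of $T_\beta$. Then $\beta\ne0$, and $\beta$ is no limit, because an element of a limit level is the meet of the nodes above it. So $\beta=\gamma+1$, and there is a *splitting node* $u\in T_\gamma$ with $s\le u^i$ and $t\le u^{1-i}$. Put $s<_Xt$ iff $i=X(u)$.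

*This is a linear order of $T_\alpha$.* Only transitivity needs a check. Let $s<_Xt<_Xv$, let $u$ be the splitting node of $s,t$ and $u'$ that of $t,v$. Both are above $t$, hence comparable. If $u=u'$, then $t$ would lie below both $u^{1-X(u)}$ and $u^{X(u)}$. If $u'<u$, then $v$ lies below the same son of $u$ as $t$ does, so $s<_Xv$, decided at $u$. If $u<u'$, then $s$ lies below the same son of $u'$ as $t$ does, so $s<_Xv$, decided at $u'$.

*Compatibility.* If $s<_Xt$ in $T_\alpha$ and $s'\le s$, $t'\le t$ are in $T_\beta$, then $s'<_Xt'$: the splitting node is the same.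

**The chains $K_X$.** Put
$$\ell_X(t)=\bigvee\{s\in T_\alpha:s<_Xt\}\quad(t\in T_\alpha),$$
$$K_X=\Big\{\bigvee I:\alpha<\omega_1,\ I\text{ an initial segment of }(T_\alpha,<_X)\Big\}.$$
If $I$ is an initial segment of $T_\alpha$ and $\beta\ge\alpha$, then $I^\beta=\{t\in T_\beta:\exists s\in I\ t\le s\}$ is an initial segment of $T_\beta$ with $\bigvee I^\beta=\bigvee I$. The equality holds since $T_\beta$ refines $T_\alpha$. For the initial segment property let $t\in I^\beta$, $t'<_Xt$, and let $s,s'\in T_\alpha$ be above $t,t'$; if $s<_Xs'$, then $t<_Xt'$ by compatibility, which is false. So $s'=s$ or $s'<_Xs$; in both cases $s'\in I$.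

*Example.* Write $p=1^0$, $q=1^1$ and let $X(1)=1$, $X(p)=X(q)=0$. The order on $T_2$ is $q^0<_Xq^1<_Xp^0<_Xp^1$, and the members of $K_X$ coming from $T_2$ are $0<q^0<q<q\vee p^0<1$. One can read off $X(1)=1$ from the chain: it contains $q=1^1$, and it cannot contain $p=1^0$, which is incomparable with $q$. Part (iii) of the next lemma says that this always works.

**Lemma 2.** Let $X:T\to2$.

(i) $K_X$ is a maximal chain of $\mathbb B$, contained in $\mathbb C$.

(ii) If $c<d$ in $K_X$, there is $r\in T$ with $c\le\ell_X(r)<\ell_X(r)\vee r\le d$.

(iii) For $c,d,r$ as in (ii) and $t\in T(r)$, $X(t)$ is the unique $i$ such that $k\wedge t=t^i$ for some $k\in K_X[c,d]$. Moreover no $k\in K_X$ at all satisfies $k\wedge t=t^{1-X(t)}$.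

*Proof.* (i) Countably many elements of $K_X$ can be written with initial segments of one level $T_\beta$, by passing from $I$ to $I^\beta$. Initial segments of a linear order are comparable, so $K_X$ is a chain. Unions and intersections of initial segments are initial segments, and $I\mapsto\bigvee I$ preserves joins and meets on $\mathcal P(T_\beta)$. So $K_X$ is closed under countable joins and meets, hence under all by Lemma 1(a). It contains $0$ and $1$.

For density, let $\bigvee I<\bigvee J$ with $I\subsetneq J$ initial segments of $T_\alpha$, and pick $t\in J\setminus I$. All elements of $I$ are $<_Xt$, so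
$$\bigvee I\le\ell_X(t)<\ell_X(t)\vee t^{X(t)}<\ell_X(t)\vee t\le\bigvee J .$$
The middle element equals $\ell_X(t^{1-X(t)})$: the elements of $T_{\alpha+1}$ before $t^{1-X(t)}$ are $t^{X(t)}$ and those below some $s<_Xt$. So it is in $K_X$. By Lemma 1(c), $K_X$ is a maximal chain.

(ii) Choose $r\in T$ with $r\le d-c$; this is possible since $0\ne d-c\in\mathbb C$ and $T$ is dense in $\mathbb C$. Both $\ell_X(r)$ and $\ell_X(r)\vee r$ are in $K_X$, so they are comparable with $c$ and $d$. Since $r\not\le c$, $\ell_X(r)\vee r\not\le c$, so $c\le\ell_X(r)\vee r$; as $c\wedge r=0$, $c\le\ell_X(r)$. Since $0\ne r\le d$ and $r\wedge\ell_X(r)=0$, $d\not\le\ell_X(r)$, so $\ell_X(r)\le d$ and $\ell_X(r)\vee r\le d$.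

(iii) Compatibility gives, for $t\le r$ in $T$,
$$\ell_X(r)\le\ell_X(t)\quad\text{and}\quad\ell_X(t)\vee t\le\ell_X(r)\vee r.\tag{2}$$
Indeed, let $t\in T_\beta$, $r\in T_\alpha$. An element of $T_\beta$ below some $s<_Xr$ is $<_Xt$. An element $s'<_Xt$ of $T_\beta$ lies below some $s\in T_\alpha$, and $r<_Xs$ would give $t<_Xs'$; so $s=r$ or $s<_Xr$. Now $k=\ell_X(t)\vee t^{X(t)}=\ell_X(t^{1-X(t)})$ is in $K_X$, and by (2) in $K_X[c,d]$. Since $\ell_X(t)\wedge t=0$, $k\wedge t=t^{X(t)}$. If also $k'\wedge t=t^{1-X(t)}$ with $k'\in K_X$, then $k$ and $k'$ would be incomparable, because their meets with $t$ are. $\square$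

## Counting isomorphisms, and approximating one by countable pieces

Assume $\mathsf{CH}$ and let $\mathbb B$ be chain homogeneous. Then all $K_X$ are isomorphic to $K=K_{X_0}$, where $X_0\equiv0$. By Lemma 2(iii), different $X$ have different $K_X$, so we get $2^{\omega_1}$ different isomorphisms $h_X:K\to K_X$.

*Counting.* The obvious hope is that there are fewer than $2^{\omega_1}$ isomorphisms. On $[0,1]$ it would be fulfilled: an increasing bijection is determined by its values at the rationals, so there are only $2^\omega$ of them. For $K$ the argument stops at the word "rationals", since no countable $E\subseteq K$ is dense in $K$. Indeed $E\subseteq\mathbb C_\alpha$ for some $\alpha$; take $t\in T_\alpha$. An element $k$ of $\mathbb C_\alpha$ satisfies $k\wedge t\in\{0,t\}$, so if $\ell(t)\le k\le\ell(t)\vee t$, then $k$ is one of the two end points. The open interval of $K$ between $\ell(t)$ and $\ell(t)\vee t$ is nonempty and misses $E$. The trivial bound on the number of maps $K\to\mathbb C$ is $\omega_1^{\omega_1}=2^{\omega_1}$, which contradicts nothing. And $\mathsf{CH}$ alone cannot suffice: $\diamondsuit^+$ implies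 $\mathsf{CH}$ and yields a chain homogeneous Souslin algebra.

*Genericity.* So use the model. Let $W=N[H]$ with $\sigma$-closed forcing, let $\mathbb C,T\in N$, and let $X\in W\setminus N$. An isomorphism $h:K_{X_0}\to K_X$ in $W$ can be in $N$ only if $K_X$ and hence $X$ are in $N$. So $h\notin N$, and we want a contradiction. All restrictions of $h$ to countable sets are in $N$. That is not enough: the same is true of $X$. The next thing to try is a tree of conditions. If $q$ forces that $\dot h$ is new, build $q_s$ and $k_s$ for $s\in2^{<\omega}$ such that $q_{s0},q_{s1}\le q_s$ give different values to $\dot h(k_s)$. Lower bounds along the branches $x\in2^\omega$ yield $2^\omega$ different functions $f_x:E\to\mathbb C$ in $N$, where $E=\{k_s\}$ is countable. Again no contradiction appears. Fix a strictly increasing sequence $(c_n)$ in $\mathbb C$; even a domain $k_0<k_1<\cdots$ has $2^\omega$ order embeddings into $\mathbb C$, namely $k_n\mapsto c_{2n+x(n)}$ for $x\in2^\omega$.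

The tree of conditions would help if, on a countable set $E$, only *countably many* traces were possible. This is arranged by looking at $h$ through an ultrafilter. Let $U$ be $\mathbb C$-generic over $W$ and replace $h$ by the cut $D_U=\{k:h(k)\in U\}$ of $K$. On $E$ it leaves a final segment $F=E\cap D_U$. Genericity of $U$ will force $\bigwedge F>\bigvee(E\setminus F)$: the cut has a gap of positive size, computed in the *domain* of $h$. Gaps of different cuts are disjoint, so ccc leaves only countably many candidates for $F$.

*Example.* If $E=\{0=k_0<k_1<\dots<k_n=1\}$, there are $n$ possible cuts, with gaps $k_{i+1}-k_i$, and these form a partition. If $E=\{0,1\}\cup\{k_n:n<\omega\}$ with $0<k_0<k_1<\cdots$ and $\bigvee_nk_n=1$, the cut $F=\{1\}$ has $\bigwedge F=1=\bigvee(E\setminus F)$, so its gap is empty and it never occurs. If $E$ contains a copy of the rationals it has $2^\omega$ cuts, but only countably many with nonzero gap.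

## An isomorphism whose domain lies in $N$ lies in $N$

**Lemma 3.** Let $N\subseteq W$ be transitive models of $\mathsf{ZFC}$, $W=N[H]$ with $H$ $Q$-generic over $N$, and $Q$ $\sigma$-closed in $N$. Let $\mathbb C\in N$ be a Souslin algebra in $W$. In $W$, let $K,K'$ be maximal chains of $\mathbb C$, let $J=K[a,b]$ and $J'=K'[c,d]$ with $a<b$, $c<d$, and let $h:J\to J'$ be an order isomorphism. If $J\in N$, then $h\in N$, hence $J'\in N$.

**Step 1: what $N$ and $W$ share.** *This step makes $\mathbb C$ a Souslin algebra in $N$ as well.* Since $Q$ is $\sigma$-closed in $N$, $N$ and $W$ have the same $\omega$-sequences of elements of $N$ and the same $\omega_1$. For a set in $N$ of elements of $\mathbb C$, the join taken in $W$ is its least upper bound, and being a least upper bound is absolute. So joins and meets of sets in $N$ are the same in $N$ and $W$, and $\mathbb C$ is complete in $N$. It is non-trivial and atomless. An antichain in $N$ is countable in $W$, and its enumeration is an $\omega$-sequence of elements of $N$, so it is countable in $N$. The distributive law holds in $N$ since the functions $f$ on $\omega$ are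 the same.

**Step 2: adding a generic ultrafilter.** *This step sets up the two-step extension.* Let $U$ be $\mathbb C$-generic over $W$ with $d-c\in U$. By the product lemma, $H\times U$ is $Q\times\mathbb C$-generic over $N$, so $H$ is $Q$-generic over $N[U]$ and $W[U]=N[U][H]$. Forcing with $\mathbb C$ adds no $\omega$-sequences of ground model elements, over $N$ or over $W$. Two consequences follow. First, $Q$ is $\sigma$-closed in $N[U]$: a descending $\omega$-sequence from $Q$ in $N[U]$ is already in $N$. Second, every countable subset of $J$ in $W[U]$ is in $N$: its enumeration is in $W$, hence in $N$. Put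
$$D=D_U=\{k\in J:h(k)\in U\}.$$

**Step 3 (Claim A): the cut has a gap over every countable set.** *$D$ is a final segment of $J$, $b\in D$, $a\notin D$. For every countable $E\subseteq J$ in $W[U]$ with $a,b\in E$:*
$$\bigwedge(E\cap D)>\bigvee(E\setminus D).\tag{3}$$
The set $D$ is a final segment because $h$ is increasing and $U$ is closed upwards. Since $d-c\in U$, $h(b)=d\in U$ and $h(a)=c\notin U$.

Let $E$ be as stated. By Step 2, $E\cap D$ and $E\setminus D$ are in $N\subseteq W$, so their images under $h$ are in $W$. Apply Lemma 1(d) over $W$ twice. The elements $h(k)$ for $k\in E\cap D$ are in $U$, so $\bigwedge h[E\cap D]\in U$. The elements $-h(k)$ for $k\in E\setminus D$ are in $U$, so $-\bigvee h[E\setminus D]\in U$. Hence $\bigwedge h[E\cap D]\not\le\bigvee h[E\setminus D]$.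

By Lemma 1(b), $J$ and $J'$ are closed under joins and meets in $\mathbb C$ of nonempty sets in $W$. So these joins and meets are suprema and infima in the linear orders $J,J'$, and the order isomorphism $h$ preserves them. Both sets are nonempty, as $b\in E\cap D$ and $a\in E\setminus D$. Thus $h(\bigwedge(E\cap D))\not\le h(\bigvee(E\setminus D))$, and since $J'$ is linear and $h$ an isomorphism, (3) follows.

**Step 4 (Claim B): $D\in N[U]$.** *Here the tree of conditions meets ccc.* Suppose $D\notin N[U]$. Let $\dot D\in N[U]$ be a $Q$-name with value $D$. Some $q\in H$ forces over $N[U]$ that $\dot D$ is not one of the subsets of $J$ in $N[U]$ and that $\dot D$ has the properties in Claim A.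

Work in $N[U]$. Build $q_s\in Q$ and $k_s\in J$ for $s\in2^{<\omega}$ with $q_\emptyset=q$, $q_{s0},q_{s1}\le q_s$, and
$$q_{s0}\Vdash k_s\in\dot D,\qquad q_{s1}\Vdash k_s\notin\dot D .$$
This is possible: if $q_s$ decided "$k\in\dot D$" for every $k\in J$, it would force $\dot D$ to equal $\{k\in J:q_s\Vdash k\in\dot D\}\in N[U]$. So some $k_s$ is undecided. Let $E=\{k_s:s\in2^{<\omega}\}\cup\{a,b\}$. It is countable, so by Step 2, $E\in N$ and $E$ is countable in $N$.

For $x\in2^\omega$ let $q_x$ be a lower bound of $(q_{x\restriction n})_n$, which exists as $Q$ is $\sigma$-closed in $N[U]$. For the same reason $Q$ adds no $\omega$-sequences over $N[U]$, so there are $q_x'\le q_x$ and $D_x\subseteq E$ with $q'_x\Vdash\dot D\cap E=D_x$. As a countable subset of $J$ in $N[U]$, $D_x$ is in $N$. If $x\ne y$ first differ after the common part $s$, exactly one of $D_x,D_y$ contains $k_s$; so the $D_x$ are pairwise distinct. Since $q'_x$ forces the properties in Claim A for this $E$, $D_x\in Z$, where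
$$Z=\Big\{F\in N:F\text{ a final segment of }E,\ b\in F,\ a\notin F,\ \bigwedge F>\bigvee(E\setminus F)\Big\}\in N.$$

Let $F\ne F'$ be in $Z$. Final segments of $E$ are comparable, say $F\subsetneq F'$; take $e\in F'\setminus F$. Then $\bigwedge F'\le e\le\bigvee(E\setminus F)$. So the nonzero elements $\bigwedge F-\bigvee(E\setminus F)$ and $\bigwedge F'-\bigvee(E\setminus F')$ are disjoint. By ccc of $\mathbb C$ in $N$, $Z$ is countable in $N$, hence in $N[U]$. But in $N[U]$ the map $x\mapsto D_x$ injects $2^\omega$ into $Z$. This is a contradiction.

**Step 5: locally, $h$ agrees with a function from $N$.** *We now go back from the cut to $h$.* Let $0\ne r\le d-c$, and take $U\ni r$ generic over $W$. Then $d-c\in U$, and by Claim B, $D_U=\sigma^U$ for a $\mathbb C$-name $\sigma\in N$. In $N$ define $s:J\to\mathbb C$ by $s(k)=[\![\check k\in\sigma]\!]$. Then for all $k\in J$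
$$h(k)\in U\iff k\in D_U\iff s(k)\in U,$$
so $-(h(k)\mathbin\triangle s(k))\in U$. The family of these elements is in $W$, so by Lemma 1(d) over $W$, $e=\bigwedge_{k\in J}-(h(k)\mathbin\triangle s(k))\in U$. So $p=e\wedge r\ne0$, $p\le r$, and $p\wedge h(k)=p\wedge s(k)$ for all $k\in J$.

**Step 6: gluing.** *This step assembles $h$ inside $N$ from countably many pieces.* By Step 5, in $W$ the set of $p$ for which some $s\in({}^J\mathbb C)^N$ satisfies $p\wedge h(k)=p\wedge s(k)$ for all $k\in J$ is dense below $d-c$. Choose a maximal antichain $\{p_n\}$ below $d-c$ of such $p$; it is countable. Choose witnesses $s_n$. The sequence $\langle(p_n,s_n)\rangle_n$ is a countable sequence of elements of $N$, so it is in $N$. Since $\bigvee_np_n=d-c$ and $c\le h(k)\le d$,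
$$h(k)=c\vee\bigvee_n\big(p_n\wedge h(k)\big)=c\vee\bigvee_n\big(p_n\wedge s_n(k)\big)\qquad(k\in J).$$
The right-hand side can be computed in $N$. So $h\in N$ and $J'=h[J]\in N$. $\square$

## Coding a new subset of $\omega_1$ into a chain: proof of Theorem 2

Work in $W$ and suppose that $\mathbb B$ is a chain homogeneous Souslin algebra.

**Step 1: put $\mathbb C$ and $T$ into $N$.** Take $T,\mathbb C$ as constructed above. By (1) and $\mathsf{CH}$, $|\mathbb C|=\omega_1$ (it is uncountable because $T$ is). Replace $\mathbb C$ by an isomorphic copy with underlying set $\omega_1$, and let $x\subseteq\omega_1$ code this copy, the levels $(T_\alpha)_\alpha$, and the functions $t\mapsto t^0,t^1$. Take $N\ni x$ as in (†), with $W=N[H]$. Since $N$ and $W$ have the same $\omega_1$, $N$ can decode $x$, so $\mathbb C,T\in N$ together with the levels and the splitting functions. Let $X_0\equiv0$. Then also $K_{X_0}\in N$: $N$ and $W$ have the same countable sets of ordinals, hence the same initial segments of the countable sets $T_\alpha$, the joins are the same, and the definition is absolute.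

**Step 2: a chain that codes something new.** $T\in N$ is an uncountable subset of $\omega_1$, so $N$ has a bijection $f:\omega_1\to T$. By (†) there is $Y\subseteq\omega_1$ in $W\setminus N$. Let $X(f(\alpha))=1$ if $\alpha\in Y$ and $0$ otherwise. Then $X:T\to2$ is in $W\setminus N$.

**Step 3: contradiction.** By Lemma 2(i), $K_{X_0}$ and $K_X$ correspond to maximal chains of $\mathbb B$ lying in $\mathbb C$. In particular they are maximal chains of $\mathbb C$, and by chain homogeneity they are isomorphic in $W$. Lemma 3 with $J=K_{X_0}=K_{X_0}[0,1]$ and $J'=K_X=K_X[0,1]$ gives $K_X\in N$. By Lemma 2(iii) with $c=0$, $d=1$, $r=1$, $X(t)$ is the unique $i$ such that $k\wedge t=t^i$ for some $k\in K_X$. So $X\in N$, a contradiction. $\square$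

## $\mathrm{Add}(\omega_1,\kappa)$ satisfies (†) and forces $\diamondsuit(E)$: proof of Theorem 1

For $A\subseteq\kappa$ in $V$ let $P_A=\{p\in P:\operatorname{dom}p\subseteq A\times\omega_1\}$ and $G_A=G\cap P_A$. Let $g_\xi:\omega_1\to2$ be the $\xi$-th generic function, and let $W=V[G]$.

**Step 1: basic properties of $P$.** *We need $\mathsf{CH}$ in $W$ and small supports for subsets of $\omega_1$.* Unions of descending $\omega$-sequences are conditions, so $P$ is $\sigma$-closed and adds no $\omega$-sequences of elements of $V$. $P$ is $\omega_2$-c.c.: given $\omega_2$ conditions, $\mathsf{CH}$ and the $\Delta$-system lemma give $\omega_2$ of them whose domains form a $\Delta$-system with a countable root; there are only $2^\omega=\omega_1$ functions from the root to $2$, so two of these conditions agree on the root and are compatible. So cardinals are preserved. No reals are added, so $W\models\mathsf{CH}$. A subset of $\omega_1$ in $W$ has a nice name, which consists of $\omega_1$ antichains of size at most $\omega_1$, each condition having countable domain. Hence the subset lies in $V[G_A]$ for some $A\in V$ with $|A|\le\omega_1$.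

**Step 2: (†) holds.** Let $x\subseteq\omega_1$, $x\in V[G_A]=:N$ with $|A|\le\omega_1<\kappa$. Since $P\cong P_A\times P_{\kappa\setminus A}$, the product lemma gives $W=N[G_{\kappa\setminus A}]$ with $G_{\kappa\setminus A}$ generic over $N$ for $P_{\kappa\setminus A}$. A descending $\omega$-sequence of $P_{\kappa\setminus A}$ in $N$ is in $V$, because $P_A$ adds no $\omega$-sequences of elements of $V$. So $P_{\kappa\setminus A}$ is $\sigma$-closed in $N$. Pick $\xi\in\kappa\setminus A$. For every $f:\omega_1\to2$ in $N$, the conditions $p$ with $p(\xi,\alpha)\ne f(\alpha)$ for some $\alpha$ are dense, so $g_\xi\notin N$, and $\{\alpha:g_\xi(\alpha)=1\}\in\mathcal P(\omega_1)^W\setminus N$. By Theorem 2, $W$ has no chain homogeneous Souslin algebra.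

**Step 3: $\diamondsuit(E)$ holds.** *One of the generic functions, not used to define $E$, is turned into a guessing sequence.* Let $E\in W$ be stationary in $\omega_1$, $E\in V[G_A]$, $|A|\le\omega_1$, $\xi\in\kappa\setminus A$, and $M_0=V[G_{\kappa\setminus\{\xi\}}]$. Then $E\in M_0$, and $E$ is stationary in $M_0$, since clubs of $M_0$ are clubs in $W$. Let $\Delta=\{(\alpha,\beta):\beta<\alpha<\omega_1\}$. Using a bijection in $V$ of $\omega_1$ with $\Delta$, view $g_\xi$ as a function $g:\Delta\to2$ generic over $M_0$ for the poset $R$ of countable partial functions $\Delta\to2$. ($V$ and $M_0$ have the same such functions, so $R$ is $\sigma$-closed in $M_0$.) Put $S_\alpha=\{\beta<\alpha:g(\alpha,\beta)=1\}$.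

Work in $M_0$. Let $r\in R$ force that $\dot X\subseteq\omega_1$ and that $\dot C$ is club in $\omega_1$. For large regular $\theta$, take a continuous increasing $\omega_1$-chain of countable elementary submodels of $H_\theta$ containing $r,\dot X,\dot C,R$, each an element of the next; their intersections with $\omega_1$ form a club. So there is a countable $M\prec H_\theta$ containing $r,\dot X,\dot C,R$ with $\delta=M\cap\omega_1\in E$. Choose $\delta_n\nearrow\delta$. Choose $r=r_0\ge r_1\ge\cdots$ in $M$ such that $r_{n+1}$ decides $\dot X\cap\delta_n$ and forces some $\gamma_n\in M$ with $\gamma_n>\delta_n$ into $\dot C$. Such conditions exist because $R$ adds no new countable sets of ordinals and $\dot C$ is forced to be unbounded, and they can be found in $M$ by elementarity. Here $\gamma_n<\delta$, as $\gamma_n\in M\cap\omega_1$.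

Each $\operatorname{dom}r_n$ is countable and in $M$, so $\operatorname{dom}r_n\subseteq M$. So $r_\omega=\bigcup_nr_n$ is a condition with domain contained in $\{(\alpha,\beta):\beta<\alpha<\delta\}$. It forces $\delta=\sup_n\gamma_n\in\dot C$, and $\dot X\cap\delta=Y$ for some $Y$. No pair $(\delta,\beta)$ is in its domain, so we may extend it by $(\delta,\beta)\mapsto1$ if $\beta\in Y$ and $(\delta,\beta)\mapsto0$ if $\beta\in\delta\setminus Y$. The result forces $\delta\in\dot C\cap E$ and $S_\delta=\dot X\cap\delta$.

So below every such $r$ there is a condition forcing a correct guess in $\dot C\cap E$. By genericity of $g$, $(S_\alpha)_{\alpha\in E}$ is a $\diamondsuit(E)$-sequence in $W=M_0[g]$. In particular $\diamondsuit$ holds.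

**Step 4: GCH.** Let $V=L$ and $\kappa=\omega_2$. Then $|P|=\omega_2$, and there are at most $\omega_2^{\omega_1}=\omega_2$ antichains. Counting nice names for subsets of $\lambda\ge\omega_1$ gives, in $W$, $2^\lambda\le\big((\omega_2^{\omega_1})^\lambda\big)^V=(\lambda^+)^V=\lambda^+$: for $\lambda=\omega_1$ the middle term is $\omega_2$, and for $\lambda\ge\omega_2$ it is $(2^\lambda)^V$. With $\mathsf{CH}$ in $W$ this is $\mathsf{GCH}$. $\square$

## Rigid, pairwise non-isomorphic maximal chains: proof of Theorem 3

Let $\kappa^{\omega_1}=\kappa$ in $V$ and $W=V[G]$. Then $|P|=\kappa$, and there are at most $\kappa^{\omega_1}=\kappa$ nice names for subsets of $\omega_1$; on the other hand the $\kappa$ functions $g_\xi$ are distinct. So $2^{\omega_1}=\kappa$ in $W$.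

**Step 1: the family.** Let $\mathbb B\in W$ be a Souslin algebra. As in the proof of Theorem 2, take $T,\mathbb C$ and copy $\mathbb C$ onto $\omega_1$, so $T\subseteq\omega_1$. Let $A_0\in V$, $|A_0|\le\omega_1$, be such that $\mathbb C$, $(T_\alpha)_\alpha$ and $t\mapsto t^0,t^1$ lie in $N_0=V[G_{A_0}]$. For $\xi\in\kappa\setminus A_0$ put $X_\xi=g_\xi\restriction T$ and $K_\xi=K_{X_\xi}$. By Lemma 2(i) these are (copies of) maximal chains of $\mathbb B$, and there are $\kappa$ indices. Let $h:K_\xi[a,b]\to K_\eta[c,d]$ be an isomorphism in $W$ with $a<b$ and $c<d$. Everything now depends on choosing, for each case, a model $N$ that knows the domain of $h$ but not the range.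

**Step 2: $\xi\ne\eta$ is impossible.** Let $N=V[G_{A_0\cup\{\xi\}}]$. As in Step 2 of the proof of Theorem 1, $W$ is an extension of $N$ by a poset that is $\sigma$-closed in $N$. We have $X_\xi\in N$, so $K_\xi\in N$ and $K_\xi[a,b]\in N$. Lemma 3 gives $K_\eta[c,d]\in N$. By Lemma 2(ii) there is $r\in T$ with $c\le\ell_{X_\eta}(r)<\ell_{X_\eta}(r)\vee r\le d$, and by Lemma 2(iii) $X_\eta\restriction T(r)=g_\eta\restriction T(r)$ can be computed in $N$ from $K_\eta[c,d]$. But $T(r)\in N$ is uncountable and $g_\eta$ is $\mathrm{Add}(\omega_1,1)$-generic over $N$. For each $f:T(r)\to2$ in $N$, a countable condition can be extended to disagree with $f$ at some point of $T(r)$ outside its domain. So $g_\eta\restriction T(r)\notin N$, a contradiction.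

**Step 3: for $\xi=\eta$, separate domain and range.** Suppose $\xi=\eta$ and $h\ne\mathrm{id}$. Write $\ell=\ell_{X_\xi}$. Some interior point $k$ of $K_\xi[a,b]$ has $h(k)\ne k$: since $K_\xi$ is densely ordered, $b$ is the join and $a$ the meet of the interior points, and $h$ preserves joins and meets, so if $h$ fixed all interior points it would fix $a$ and $b$ as well. If $h(k)>k$, replace $h$ by $h^{-1}$ and $k$ by $h(k)$, which is an interior point of $K_\xi[c,d]$. So assume $h(k)<k$.

Put $b_1=k$ and $a_1=\max(a,h(k))<b_1$. Then $h$ maps $K_\xi[a_1,b_1]$ onto $K_\xi[c_1,d_1]$ with $c_1=h(a_1)$ and $d_1=h(k)\le a_1$. By Lemma 2(ii) choose $r\in T$ with $c_1\le\ell(r)<\ell(r)\vee r\le d_1$. Put $c_2=\ell(r)$, $d_2=\ell(r)\vee r$, and let $a_2,b_2$ be their preimages under $h$. Then $h$ maps $K_\xi[a_2,b_2]$ onto $K_\xi[c_2,d_2]$, and $r\le d_2\le d_1\le a_1\le a_2$, so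
$$r\wedge(b_2-a_2)=0.\tag{4}$$

**Step 4: a model that misses only $g_\xi\restriction T(r)$.** Let $N=N_0[g_\xi\restriction(\omega_1\setminus T(r))]$. We have $T(r)\in N_0$, and $N_0$ has the same countable partial functions $\omega_1\to2$ as $V$. So in $N_0$ the poset $P_{\{\xi\}}$ is isomorphic to the product of the poset $R_0$ of countable partial functions $T(r)\to2$ and the poset $R_1$ of countable partial functions $\omega_1\setminus T(r)\to2$. By the product lemma, $W=N[H]$ with $H$ generic over $N$ for $R_0\times P_{\kappa\setminus(A_0\cup\{\xi\})}$. This product is $\sigma$-closed in $N_0$, and $R_1$, being $\sigma$-closed in $N_0$, adds no $\omega$-sequences of elements of $N_0$; so the product is $\sigma$-closed in $N$. Moreover $g_\xi\restriction T(r)$ is generic over $N$ for the first factor.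

**Step 5: the domain $J=K_\xi[a_2,b_2]$ is in $N$.** Choose $\beta$ such that $a_2$ and $b_2$ are joins of initial segments of $(T_\beta,<_{X_\xi})$. For $\alpha\ge\beta$ they are joins of initial segments $I_a\subseteq I_b$ of $T_\alpha$, and
$$T_\alpha[J]:=\{t\in T_\alpha:t\le b_2-a_2\}=I_b\setminus I_a .$$
I claim
$$J=\Big\{a_2\vee\bigvee I:\beta\le\alpha<\omega_1,\ I\text{ an initial segment of }(T_\alpha[J],<_{X_\xi})\Big\}.$$
If $k\in J$, write $k=\bigvee I_k$ with $I_k$ an initial segment of some $T_\alpha$, $\alpha\ge\beta$. Then $I_a\subseteq I_k\subseteq I_b$, and $k=a_2\vee\bigvee(I_k\setminus I_a)$, where $I_k\setminus I_a$ is an initial segment of $T_\alpha[J]$. Conversely, if $I$ is an initial segment of $T_\alpha[J]$, then $I_a\cup I$ is an initial segment of $T_\alpha$: if $t'<_{X_\xi}t\in I$, then $t'\in I_b$, so $t'\in I_a$ or $t'\in T_\alpha[J]$, and in the latter case $t'\in I$. So $a_2\vee\bigvee I\in K_\xi$, and it lies between $a_2$ and $b_2$.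

The order $<_{X_\xi}$ on $T_\alpha[J]$ uses only values $X_\xi(u)$ at nodes $u$ lying above elements of $T_\alpha[J]$. Such $u$ satisfy $u\wedge(b_2-a_2)\ne0$, so $u\not\le r$ by (4), that is, $u\notin T(r)$. Since $g_\xi\restriction(T\setminus T(r))\in N$, and $N$ and $W$ have the same countable sets of ordinals, $J\in N$.

**Step 6: contradiction.** By Lemma 3, $K_\xi[c_2,d_2]\in N$. By Lemma 2(iii), $g_\xi\restriction T(r)=X_\xi\restriction T(r)$ can be computed from it, so it is in $N$. By the density argument of Step 2 this contradicts its genericity over $N$. So $h=\mathrm{id}$. $\square$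

## Isomorphisms as names for branches: proof of Theorem 4

Counting failed above because an isomorphism seemed to carry $\omega_1$ pieces of information. After forcing with $\mathbb C$, the same cut trick compresses it into a single branch of $T$, and counting works again if there are few branches.

Let $\mathbb B$ be chain homogeneous and let $T,\mathbb C$ be as constructed above, so $|\mathbb C|\le2^\omega$ by (1). Put $X_0\equiv0$, $K=K_{X_0}$, $\ell=\ell_{X_0}$. For each $X:T\to2$ fix an isomorphism $h_X:K\to K_X$. Both chains are closed under joins and meets, so $h_X$ preserves all joins and meets. Put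
$$e_X(t)=h_X(\ell(t)\vee t)-h_X(\ell(t))\qquad(t\in T).$$

**Step 1: for each $\alpha$, $\{e_X(t):t\in T_\alpha\}$ is a partition of $\mathbb C$.** *So a generic ultrafilter picks one node on each level.* Each $e_X(t)$ is nonzero as $h_X$ is strictly increasing. If $s<_{X_0}t$ in $T_\alpha$, then $\ell(s)\vee s\le\ell(t)$, so $e_X(s)\le h_X(\ell(t))$, which is disjoint from $e_X(t)$.

Suppose $0\ne u\in\mathbb C$ is disjoint from all these elements, and let $U\ni u$ be $\mathbb C$-generic over $V$. Let $E=\{\ell(t),\ell(t)\vee t:t\in T_\alpha\}\cup\{0,1\}$, a countable set, and $F=\{k\in E:h_X(k)\in U\}$. Since $\mathbb C$ adds no $\omega$-sequences of ground model elements, $F\in V$. Note $1\in F$ and $0\in E\setminus F$. As in Claim A, Lemma 1(d) gives $\bigwedge h_X[F]\in U$ and $-\bigvee h_X[E\setminus F]\in U$, so $h_X(\bigwedge F)\not\le h_X(\bigvee(E\setminus F))$, and therefore $v=\bigwedge F-\bigvee(E\setminus F)\ne0$. Pick $t\in T_\alpha$ with $t\wedge v\ne0$. Then $\ell(t)\vee t\in F$, since otherwise $t\le\bigvee(E\setminus F)$. And $\ell(t)\notin F$, since otherwise $\bigwedge F\le\ell(t)$ and $t\wedge\bigwedge F=0$.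 So $h_X(\ell(t)\vee t)\in U$ and $h_X(\ell(t))\notin U$, that is, $e_X(t)\in U$. This contradicts $u\in U$ and $u\wedge e_X(t)=0$.

**Step 2: if $t\le s$ in $T$, then $e_X(t)\le e_X(s)$.** By (2), $\ell(s)\le\ell(t)$ and $\ell(t)\vee t\le\ell(s)\vee s$. Apply $h_X$.

By Steps 1 and 2, for $\mathbb C$-generic $U$ the set $b_X=\{t\in T:e_X(t)\in U\}$ has exactly one node on each level and contains all nodes of $T$ above its members. It is a cofinal branch of $T$, and $[\![t\in\dot b_X]\!]=e_X(t)$ for its canonical name.

**Step 3: the branch recovers $h_X$.** *If $k=\bigvee I$ with $I$ an initial segment of $(T_\alpha,<_{X_0})$, then*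
$$h_X(k)=\bigvee_{t\in I}e_X(t).\tag{5}$$
For $t\in I$ we have $\ell(t)\vee t\le k$, so $e_X(t)\le h_X(k)$. For $t\in T_\alpha\setminus I$ we have $k\le\ell(t)$, so $e_X(t)\wedge h_X(k)=0$. By Step 1 the $e_X(t)$, $t\in T_\alpha$, have join $1$, and (5) follows.

**Step 4: counting.** Let $\lambda$ be infinite with $\lambda^\omega<2^{\omega_1}$. Suppose some nonzero condition forces that $T$ has at most $\lambda$ cofinal branches. By density of $T$ in $\mathbb C$ there are $r\in T$ and names $\dot b_i$ ($i<\lambda$) such that $r$ forces every cofinal branch of $T$ to be one of the $\dot b_i$. For each $X$ choose a (countable) maximal antichain $\{p_n\}$ below $r$ and $i_n<\lambda$ with $p_n\Vdash\dot b_X=\dot b_{i_n}$, and put $\Phi(X)=\langle(p_n,i_n)\rangle_n$. Then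
$$e_X(t)\wedge r=\bigvee_np_n\wedge[\![t\in\dot b_{i_n}]\!]\qquad(t\in T)$$
depends only on $\Phi(X)$. By (5) and $K_X=h_X[K]$, so does the set $\{k\wedge r:k\in K_X\}$. Now let $t\in T(r)$. For $k\in K_X$ we have $(k\wedge r)\wedge t=k\wedge t$. So Lemma 2(iii) with $c=0$, $d=1$ says that $X(t)$ is the unique $i$ such that $(k\wedge r)\wedge t=t^i$ for some $k\in K_X$. Hence $\Phi(X)$ determines $X\restriction T(r)$.

Since $|T(r)|=\omega_1$, there are $2^{\omega_1}$ functions $T(r)\to2$, each of the form $X\restriction T(r)$. (The $r$ and the $\dot b_i$ were fixed before $X$.) But $\Phi$ has at most $(|\mathbb C|\cdot\lambda)^\omega\le(2^\omega\cdot\lambda)^\omega=\lambda^\omega<2^{\omega_1}$ values. This is a contradiction. Hence $\mathbb C$ forces that $T$ has more than $\lambda$ cofinal branches.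

**Step 5: a Kurepa tree.** Let $2^\omega<2^{\omega_1}$ and take $\lambda=\omega_1$; then $\omega_1^\omega=2^\omega<2^{\omega_1}$. Since $\mathbb C$ is ccc, it preserves $\omega_1$ and $\omega_2$. So in the extension $T$ is still an $\omega_1$-tree, and it has at least $\omega_2$ cofinal branches: $T$ becomes a Kurepa tree. $\square$
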